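\title{Rational inner functions on the matrix ball that are not characteristic functions}

\begin{abstract}
A unitary matrix of order $\alpha+mj$ determines a rational $\alpha\times\alpha$ matrix function of an $m\times m$ matrix argument, the characteristic function of a colligation. This function is inner: it is contractive on the open matrix ball and unitary on the unitary group $\mathrm U(m)$. We settle Neretin's conjecture that every rational inner function arises in this way. It holds for $m=1$ and fails for every $m\ge2$ and every $\alpha\ge1$; for $m=2$, $\alpha=1$ a counterexample is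
\[
\frac{2r\,s_{11}s_{12}+(\det S)^2}{1-2r\,s_{21}s_{22}},\qquad \frac1{\sqrt2}<r<1 .
\]
The obstruction is a weighted $\ell^2$ bound on the Taylor coefficients along the matrices with one nonzero row. We also describe the characteristic functions among the rational inner functions by a kernel identity, and we show that for $m\ge2$ they form a closed nowhere dense subset.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $\mathrm B_n$ be the open ball of complex $n\times n$ matrices of operator norm less than $1$, let $\overline{\mathrm B}_n$ be its closure, and let $\mathrm U(n)$ be the unitary group. Fix integers $m,\alpha\ge1$. We write $S=(s_{\mu\nu})$ for a variable $m\times m$ matrix and $\mathcal S(m,\alpha)$ for the set of all holomorphic maps $F:\mathrm B_m\to\overline{\mathrm B}_\alpha$. A rational function of the entries $s_{\mu\nu}$ is \emph{defined} at a point if it is a quotient of two polynomials whose denominator does not vanish there; a matrix of rational functions is defined at a point if all its entries are.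

\begin{definition}\label{def:inner}
A function $F\in\mathcal S(m,\alpha)$ is a \emph{rational inner function} if its entries are rational functions of the $s_{\mu\nu}$ and $F(U)\in\mathrm U(\alpha)$ for every $U\in\mathrm U(m)$ at which $F$ is defined. The set of these functions is denoted by $\mathrm{Inn}(m,\alpha)$.
\end{definition}

For $m=\alpha=1$ these are the classical rational inner functions of the unit disk, the finite Blaschke products. For general $m$ the group $\mathrm U(m)$ takes the place of the unit circle: it is the part of the boundary on which holomorphic functions attain their maximum modulus (Lemma~\ref{lem:max}).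

Unitary matrices produce inner functions as follows. Let $j\ge0$ and $K=\mathbb C^j$. We identify a tuple $x=(x_1,\dots,x_m)$ of vectors of $K$ with $\sum_\mu e_\mu\otimes x_\mu\in\mathbb C^m\otimes K$. Then $S\otimes1$ is the $mj\times mj$ block matrix with blocks $s_{\mu\nu}1_j$: the $\mu$th component of $(S\otimes1)x$ is $\sum_\nu s_{\mu\nu}x_\nu$, and $\|S\otimes1\|\le\|S\|$. Write $g\in\mathrm U(\alpha+mj)$ in blocks of sizes $\alpha,j,\dots,j$,
\[
g=\begin{pmatrix}a&b_1&\dots&b_m\\c_1&d_{11}&\dots&d_{1m}\\\vdots&\vdots&\ddots&\vdots\\c_m&d_{m1}&\dots&d_{mm}\end{pmatrix}=\begin{pmatrix}a&b\\c&d\end{pmatrix}.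
\]
A \emph{colligation} is a class of such matrices under conjugation $g\sim hgh^{-1}$ by the matrices $h=\mathrm{diag}(1_\alpha,T,\dots,T)$, $T\in\mathrm U(j)$, with $m$ copies of $T$. For $S\in\mathrm B_m$ consider the relation
\begin{equation}\label{eq:relation}
\begin{pmatrix}p\\x\end{pmatrix}=g\begin{pmatrix}q\\(S\otimes1)x\end{pmatrix},\qquad p,q\in\mathbb C^\alpha,\quad x\in\mathbb C^m\otimes K .
\end{equation}
One may read it as a system with input $q$, output $p$, and an internal state $x$ that is fed back through $S$. Since $\|d(S\otimes1)\|<1$, the second row of \eqref{eq:relation} gives $x=(1-d(S\otimes1))^{-1}cq$, and the first row gives $p=\Theta[g;S]\,q$ with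
\begin{equation}\label{eq:theta}
\Theta[g;S]=a+b\,(S\otimes1)\bigl(1-d\,(S\otimes1)\bigr)^{-1}c .
\end{equation}
This is the \emph{characteristic function} of the colligation. It depends only on the class of $g$: a triple $(p,q,x)$ satisfies \eqref{eq:relation} for $g$ exactly when $(p,q,(Tx_1,\dots,Tx_m))$ satisfies it for $hgh^{-1}$. We denote by $\mathrm{Char}(m,\alpha)$ the set of all functions $\Theta[g;\cdot]$ with $g\in\mathrm U(\alpha+mj)$, $j=0,1,2,\dots$.

It is known that characteristic functions are inner. The reason is that $g$ preserves norms, so that \eqref{eq:relation} implies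
\begin{equation}\label{eq:energy}
\|q\|^2-\|p\|^2=\|x\|^2-\|(S\otimes1)x\|^2 ,
\end{equation}
and the right side is nonnegative for a contraction $S$ and zero for a unitary $S$ (see Lemma~\ref{lem:inclusion}). The converse is posed as a conjecture in \cite{Neretin}:

\begin{quote}
\emph{Every rational inner function is the characteristic function of some colligation, that is, $\mathrm{Inn}(m,\alpha)=\mathrm{Char}(m,\alpha)$ for all $m,\alpha\ge1$.}
\end{quote}

The simplest cases speak for the conjecture. For $j=0$ we get the unitary constants. For $\alpha=m$, $j=1$, $a=d=0$, $b=c=1_m$ we get $\Theta[g;S]=S$. For $m=\alpha=j=1$ and $\tau=\det g$, comparing $g^{-1}$ with $g^*$ gives $d=\tau\bar a$, so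
\[
\Theta[g;s]=a+\frac{bcs}{1-ds}=\frac{a-\tau s}{1-\bar a\tau s}.
\]
Every pair $|a|<1$, $|\tau|=1$ occurs (take $b=\sqrt{1-|a|^2}$, $c=-\tau b$), so every automorphism of the disk is a characteristic function. Products of characteristic functions are characteristic functions (Remark~\ref{rem:product}), and therefore so is every finite Blaschke product.

\subsection{Results}

Let $C_{\mu\nu}=C_{\mu\nu}(S)$ be the signed cofactor of $S$ at position $(\mu,\nu)$, that is, $(-1)^{\mu+\nu}$ times the determinant of $S$ with row $\mu$ and column $\nu$ deleted.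

\begin{theorem}\label{thm:main}
$\mathrm{Inn}(m,\alpha)=\mathrm{Char}(m,\alpha)$ if and only if $m=1$. For $m\ge2$, $\alpha\ge1$ and $1/\sqrt2<r<1$ put
\[
F_r(S)=\frac{2r\,s_{11}s_{12}+(\det S)^2}{1+2r\,C_{11}C_{12}} .
\]
Then $F_r\cdot1_\alpha$ is holomorphic in a neighborhood of $\overline{\mathrm B}_m$ and belongs to $\mathrm{Inn}(m,\alpha)\setminus\mathrm{Char}(m,\alpha)$.
\end{theorem}

The second theorem identifies what a rational inner function needs in order to be characteristic: a polarized form of \eqref{eq:energy}, with no restriction on the dimension of the state space.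

\begin{theorem}\label{thm:kernel}
For $F\in\mathrm{Inn}(m,\alpha)$ the following are equivalent:
\begin{enumerate}
\item[(i)] $F\in\mathrm{Char}(m,\alpha)$;
\item[(ii)] there are a Hilbert space $K$, possibly infinite-dimensional, and a holomorphic map $H:\mathrm B_m\to\mathrm{Hom}(\mathbb C^\alpha,\mathbb C^m\otimes K)$ such that
\begin{equation}\label{eq:kernel}
1-F(W)^*F(S)=H(W)^*\bigl((1-W^*S)\otimes1_K\bigr)H(S),\qquad S,W\in\mathrm B_m .
\end{equation}
\end{enumerate}
\end{theorem}

The third theorem says that for $m\ge2$ the counterexamples are typical. We give $\mathcal S(m,\alpha)$ and its subsets the topology of locally uniform convergence on $\mathrm B_m$; it is metrizable, so sequences suffice.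

\begin{theorem}\label{thm:size}
For all $m,\alpha\ge1$, the set $\mathrm{Char}(m,\alpha)$ is relatively closed in $\mathrm{Inn}(m,\alpha)$, and $\mathrm{Inn}(m,\alpha)$ is dense in $\mathcal S(m,\alpha)$. For $m\ge2$ the set $\mathrm{Char}(m,\alpha)$ has empty interior in $\mathrm{Inn}(m,\alpha)$, so that $\mathrm{Inn}(m,\alpha)\setminus\mathrm{Char}(m,\alpha)$ is open and dense in $\mathrm{Inn}(m,\alpha)$.
\end{theorem}

Section~\ref{sec:boundary} collects the facts about $\mathrm U(m)$ that we use. Section~\ref{sec:two} works out the counterexample for $2\times2$ matrices, and Section~\ref{sec:rows} treats all $m\ge2$; these three sections alone disprove the conjecture. Theorem~\ref{thm:kernel} is proved in Section~\ref{sec:kernel} and yields the case $m=1$ in Section~\ref{sec:disk}. Section~\ref{sec:size} proves Theorem~\ref{thm:size}. Inner products are linear in the first argument, and $\operatorname{Re}G=\frac12(G+G^*)$ for a square matrix $G$.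

\section{The unitary group as the boundary of the ball}\label{sec:boundary}

\begin{lemma}[Maximum principle]\label{lem:max}
Let $f$ be an $\alpha\times\alpha$ matrix function holomorphic in a neighborhood of $\overline{\mathrm B}_m$.
\begin{enumerate}
\item[(a)] $\max_{\overline{\mathrm B}_m}\|f\|=\max_{\mathrm U(m)}\|f\|$.
\item[(b)] If $\operatorname{Re}f\ge0$ on $\mathrm U(m)$, then $\operatorname{Re}f\ge0$ on $\overline{\mathrm B}_m$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let first $f$ be scalar. Write $S\in\overline{\mathrm B}_m$ as $U\,\mathrm{diag}(\sigma_1,\dots,\sigma_m)V$ with $U,V$ unitary and $0\le\sigma_i\le1$. The function $\lambda\mapsto f(U\,\mathrm{diag}(\lambda_1,\dots,\lambda_m)V)$ is holomorphic near the closed polydisk. Applying the maximum principle in one variable $\lambda_i$ at a time, we bound $|f(S)|$ by the modulus of a value at a point with all $|\lambda_i|=1$, and such a point corresponds to a unitary matrix. For matrix-valued $f$, apply the scalar case to $\langle f\xi,\eta\rangle$ with unit vectors $\xi,\eta$ to get (a), and to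 $e^{-\langle f\xi,\xi\rangle}$, whose modulus is $e^{-\langle(\operatorname{Re}f)\xi,\xi\rangle}$, to get (b).
\end{proof}

\begin{lemma}[Uniqueness]\label{lem:unique}
\begin{enumerate}
\item[(a)] A polynomial in the $s_{\mu\nu}$ that vanishes on a nonempty open subset of $\mathrm U(m)$ is zero. Hence for a polynomial $\chi\ne0$ the set $\{U\in\mathrm U(m):\chi(U)\ne0\}$ is dense in $\mathrm U(m)$.
\item[(b)] Let $F$ be a rational $\alpha\times\alpha$ matrix function and $\chi\ne0$ a polynomial. If $F$ is defined and unitary at every $U\in\mathrm U(m)$ with $\chi(U)\neq0$, then $F$ is unitary at every point of $\mathrm U(m)$ at which it is defined.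
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $f$ vanish on a neighborhood of $U_0$ in $\mathrm U(m)$. The entire function $A\mapsto f(U_0e^{iA})$ vanishes for Hermitian $A$ near $0$. A real basis of the Hermitian matrices is a complex basis of all $m\times m$ matrices; in these coordinates the function vanishes at all real points near $0$, so its Taylor coefficients at $0$ vanish and it is identically zero. The map $A\mapsto U_0e^{iA}$ has the invertible derivative $A\mapsto iU_0A$ at $0$, so its image contains an open set of matrices, and $f=0$.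

(b) If $F$ is defined at $U$, it is continuous near $U$, and by (a) $U$ is a limit of unitary matrices at which $F$ is unitary.
\end{proof}

\begin{lemma}\label{lem:inclusion}
$\mathrm{Char}(m,\alpha)\subseteq\mathrm{Inn}(m,\alpha)$.
\end{lemma}

\begin{proof}
The entries of $\Theta[g;S]$ are polynomials divided by $\chi(S)=\det(1-d(S\otimes1))$, which has no zeros in $\mathrm B_m$. By \eqref{eq:energy}, $\|\Theta[g;S]\|\le1$ on $\mathrm B_m$. If $U\in\mathrm U(m)$ and $\chi(U)\ne0$, then \eqref{eq:relation} can be solved as before, and \eqref{eq:energy} shows that $\Theta[g;U]$ is isometric, hence unitary. Lemma~\ref{lem:unique}(b) applies.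
\end{proof}

On the unit circle $\bar s=1/s$, so complex conjugation is a rational operation there. The analogue on $\mathrm U(m)$ is the source of all inner functions constructed below. By the cofactor formula $(S^{-1})_{\nu\mu}=C_{\mu\nu}/\det S$ (with $C_{11}=1$ for $m=1$), and $S^{-1}=S^*$ on $\mathrm U(m)$, so
\begin{equation}\label{eq:cofactor}
C_{\mu\nu}=\det S\cdot\overline{s_{\mu\nu}},\qquad|\det S|=1\qquad\text{for }S\in\mathrm U(m).
\end{equation}

We also recall homogeneous expansions. Let $f$ be holomorphic on the ball $\|S\|<R$ with values in a Hilbert space, and let $f_n$ be the sum of the Taylor terms of degree $n$ at $0$, a homogeneous polynomial with vector coefficients. For every matrix $S$ the function $\lambda\mapsto f(\lambda S)$ is holomorphic in the disk $|\lambda|\,\|S\|<R$ with Taylor series $\sum_n\lambda^nf_n(S)$. Parseval's identity gives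
\begin{equation}\label{eq:parseval}
\frac1{2\pi}\int_0^{2\pi}\bigl\|f(\sqrt t\,e^{i\vartheta}S)\bigr\|^2\,d\vartheta=\sum_{n\ge0}t^n\|f_n(S)\|^2,\qquad \sqrt t\,\|S\|<R .
\end{equation}

\section{The counterexample for $2\times2$ matrices}\label{sec:two}

To prove that a function is not characteristic we need a property shared by all $\Theta[g;\cdot]$, whatever the size $j$ of the blocks. We look for it in the Taylor coefficients at $0$. Expand the inverse in \eqref{eq:theta} in a Neumann series and multiply out the blocks. For all $m$ and $\alpha$,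
\begin{equation}\label{eq:neumann}
\Theta[g;S]=a+\sum_{n\ge1}\ \sum_{\mu_1,\nu_1,\dots,\mu_n,\nu_n}s_{\mu_1\nu_1}\cdots s_{\mu_n\nu_n}\;b_{\mu_1}d_{\nu_1\mu_2}d_{\nu_2\mu_3}\cdots d_{\nu_{n-1}\mu_n}c_{\nu_n}.
\end{equation}
The $n$th term is $b(S\otimes1)(d(S\otimes1))^{n-1}c$; it is homogeneous of degree $n$ and has norm at most $\|S\|^n$, so \eqref{eq:neumann} is the homogeneous expansion. Each ordered product of variables has its own coefficient, and the Taylor coefficient of a monomial is the sum of these over all orderings of its factors.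

Now let $m=2$ and $\alpha=1$. The monomial $s_{11}s_{12}$ has two orderings, and its coefficient in \eqref{eq:neumann} is
\[
b_1d_{11}c_2+b_1d_{21}c_1 .
\]
The blocks $b_1,d_{11},d_{21}$ of the unitary matrix $g$ have norm at most $1$. The vectors $c_1,c_2$ are parts of the first column of $g$, so $\|c_1\|^2+\|c_2\|^2\le1$. Hence
\begin{equation}\label{eq:sqrt2}
|b_1d_{11}c_2+b_1d_{21}c_1|\le\|c_2\|+\|c_1\|\le\sqrt2 .
\end{equation}
A function bounded by $1$ on $\mathrm B_2$ can have a larger coefficient. The first row of a contraction has length at most $1$, so $|2s_{11}s_{12}|\le|s_{11}|^2+|s_{12}|^2\le1$, and $2s_{11}s_{12}$ has coefficient $2>\sqrt2$.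

The function $2s_{11}s_{12}$ is not inner, and we have to make it inner without changing this coefficient. For $|u|<1$ the map $\zeta\mapsto(\zeta+u)/(1+\bar u\zeta)$ preserves the unit circle, because $1+\bar u\zeta=\zeta\,\overline{(\zeta+u)}$ for $|\zeta|=1$, and it sends $0$ to $u$. So we take $u=2rs_{11}s_{12}$ with $0<r<1$ and look for a function $\zeta$ with three properties: $|\zeta|=1$ on $\mathrm U(2)$; $\zeta$ vanishes when the second row of $S$ vanishes; and $\bar u\zeta$ agrees on $\mathrm U(2)$ with a polynomial. The choice $\zeta=(\det S)^2$ has all three, since \eqref{eq:cofactor} reads $s_{22}=\det S\cdot\overline{s_{11}}$, $-s_{21}=\det S\cdot\overline{s_{12}}$, whence $\bar u\zeta=-2rs_{21}s_{22}$ on $\mathrm U(2)$. This leads to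
\[
F_r(S)=\frac{2r\,s_{11}s_{12}+(\det S)^2}{1-2r\,s_{21}s_{22}} .
\]
On $\overline{\mathrm B}_2$ we have $|2rs_{21}s_{22}|\le r(|s_{21}|^2+|s_{22}|^2)\le r<1$, so $F_r$ is holomorphic near $\overline{\mathrm B}_2$. On $\mathrm U(2)$ it equals $(\zeta+u)/(1+\bar u\zeta)$ and has modulus $1$, so $|F_r|\le1$ on $\mathrm B_2$ by Lemma~\ref{lem:max}. Thus $F_r\in\mathrm{Inn}(2,1)$. Setting $s_{21}=s_{22}=0$ gives $F_r=2rs_{11}s_{12}$, so the coefficient of $s_{11}s_{12}$ is $2r$. For $r>1/\sqrt2$ this violates \eqref{eq:sqrt2}, and $F_r\notin\mathrm{Char}(2,1)$.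

\section{Matrices with one nonzero row}\label{sec:rows}

We now carry out the same count for all monomials in the first row of $S$ at once. The result is a quantity that is at most $1$ on characteristic functions and unbounded on inner functions; the unboundedness is what Theorem~\ref{thm:size} will need.

For $z\in\mathbb C^m$ let $Z(z)$ be the $m\times m$ matrix with first row $z$ and all other rows zero. Its norm is the Euclidean length $|z|$, so $Z$ embeds the unit ball of $\mathbb C^m$ in $\mathrm B_m$. For an $\alpha\times\alpha$ matrix function $F$ holomorphic on $\mathrm B_m$ write $F(Z(z))=\sum_kF_kz^k$, where $k$ runs over $\mathbb Z_{\ge0}^m$, and put $|k|=k_1+\dots+k_m$, $k!=k_1!\cdots k_m!$. With $e_1$ the first basis vector of $\mathbb C^\alpha$, define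
\begin{equation}\label{eq:D}
D(F)=\sum_k\frac{k!}{|k|!}\,\|F_ke_1\|^2\in[0,\infty].
\end{equation}
The number $|k|!/k!$ counts the orderings of the factors of $z^k$, that is, the words $w=(i_1,\dots,i_n)$ in the letters $1,\dots,m$ in which each letter $\nu$ occurs $k_\nu$ times; we say that such a word has \emph{content} $k$. Since $(1-\langle z,z'\rangle)^{-1}=\sum_k\frac{|k|!}{k!}z^k\overline{z'}^{\,k}$, the weights in \eqref{eq:D} are those of the norm in the space with reproducing kernel $(1-\langle z,z'\rangle)^{-1}$, the Drury--Arveson space.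

\begin{lemma}\label{lem:D}
If $F\in\mathrm{Char}(m,\alpha)$, then $D(F)\le1$.
\end{lemma}

\begin{proof}
Let $F=\Theta[g;\cdot]$. For $S=Z(z)$ only the terms of \eqref{eq:neumann} with all $\mu_i=1$ survive. For a word $w=(i_1,\dots,i_n)$ of length $|w|=n\ge1$ put
\[
v_w=d_{i_11}\cdots d_{i_{n-1}1}\,c_{i_n}e_1\in K .
\]
Then $F_0=a$, and for $k\ne0$ the vector $F_ke_1$ is the sum of $b_1v_w$ over the $|k|!/k!$ words $w$ of content $k$. By the Cauchy--Schwarz inequality,
\begin{equation}\label{eq:CS}
\frac{k!}{|k|!}\,\|F_ke_1\|^2\le\sum_{w\text{ of content }k}\|b_1v_w\|^2 .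
\end{equation}
It remains to bound the sum of $\|b_1v_w\|^2$ over all words. The estimate $\|b_1\|\le1$ used in Section~\ref{sec:two} would bound each length separately. To sum over all lengths we use the first two block columns of $g$ in full. They are isometries, that is,
\begin{equation}\label{eq:columns}
\|aq\|^2+\sum_\nu\|c_\nu q\|^2=\|q\|^2,\qquad\|b_1y\|^2+\sum_\nu\|d_{\nu1}y\|^2=\|y\|^2
\end{equation}
for $q\in\mathbb C^\alpha$, $y\in K$. Let $E_n=\sum_{|w|=n}\|v_w\|^2$. The first identity with $q=e_1$ gives $\|ae_1\|^2+E_1=1$. Every word of length $n+1$ is uniquely a letter $\nu$ followed by a word $w$ of length $n$, and its vector is $d_{\nu1}v_w$. So the second identity with $y=v_w$, summed over $|w|=n$, gives $\sum_{|w|=n}\|b_1v_w\|^2+E_{n+1}=E_n$. Adding these identities for $n=1,\dots,N$ we get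
\[
\|ae_1\|^2+\sum_{n=1}^N\sum_{|w|=n}\|b_1v_w\|^2=1-E_{N+1}\le1 .
\]
Let $N\to\infty$ and sum \eqref{eq:CS} over $k$.
\end{proof}

For $m=1$ the lemma carries no information: all weights in \eqref{eq:D} equal $1$, and \eqref{eq:parseval} with $t\to1$ gives $D(F)\le1$ for every $F\in\mathcal S(1,\alpha)$. For $m\ge2$ consider
\[
\varphi_n(S)=(2s_{11}s_{12})^n,\qquad n\ge1,
\]
which satisfies $|\varphi_n|\le1$ on $\overline{\mathrm B}_m$, as in Section~\ref{sec:two}. Here the only nonzero coefficient is $2^n$, at $k=(n,n,0,\dots,0)$, so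
\begin{equation}\label{eq:growth}
D(\varphi_n1_\alpha)=\frac{4^n}{\binom{2n}n}=\prod_{l=1}^n\frac{2l}{2l-1}\ge\prod_{l=1}^n\sqrt{\frac{2l+1}{2l-1}}=\sqrt{2n+1},
\end{equation}
where the inequality follows from $(2l)^2\ge(2l+1)(2l-1)$. The construction of Section~\ref{sec:two} turns $r\varphi_n$ into an inner function with the same restriction to first rows.

\begin{proposition}\label{prop:family}
Let $m\ge2$, $n\ge1$, $0<r<1$, and
\[
F_{n,r}(S)=\frac{r\,(2s_{11}s_{12})^n+(\det S)^{2n}}{1+r\,(2C_{11}C_{12})^n}.
\]
Then $F_{n,r}1_\alpha$ is holomorphic in a neighborhood of $\overline{\mathrm B}_m$, belongs to $\mathrm{Inn}(m,\alpha)$, and satisfies $D(F_{n,r}1_\alpha)=r^2\,4^n/\binom{2n}n$. In particular, $D$ is unbounded on $\mathrm{Inn}(m,\alpha)$.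
\end{proposition}

\begin{proof}
Put $u=r\varphi_n$ and $\zeta=(\det S)^{2n}$. By \eqref{eq:cofactor}, on $\mathrm U(m)$ we have $|\zeta|=1$ and $r(2C_{11}C_{12})^n=\bar u\zeta$. Hence $|r(2C_{11}C_{12})^n|=|u|\le r$ on $\mathrm U(m)$, and then on $\overline{\mathrm B}_m$ by Lemma~\ref{lem:max}. Since $r<1$, the denominator has no zeros on the compact set $\overline{\mathrm B}_m$, and $F_{n,r}$ is holomorphic near it. On $\mathrm U(m)$ the denominator is $1+\bar u\zeta=\zeta\,\overline{(\zeta+u)}$, so $|F_{n,r}|=1$ there, and $|F_{n,r}|\le1$ on $\mathrm B_m$ by Lemma~\ref{lem:max}. Thus $F_{n,r}1_\alpha$ is inner.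

Let $S=Z(z)$. Because $m\ge2$, the matrix $S$ has a zero row, so $\det S=0$. The cofactors $C_{11},C_{12}$ are determinants of order $m-1\ge1$ formed from the rows $2,\dots,m$, so they vanish as well. Hence $F_{n,r}(Z(z))=r\varphi_n(Z(z))$, and \eqref{eq:growth} gives the value of $D$ and its unboundedness.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $m\ge2$]
We have $F_r=F_{1,r}$, and $D(F_r1_\alpha)=2r^2>1$ for $r>1/\sqrt2$. By Proposition~\ref{prop:family} and Lemma~\ref{lem:D}, $F_r1_\alpha\in\mathrm{Inn}(m,\alpha)\setminus\mathrm{Char}(m,\alpha)$.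
\end{proof}

\section{The kernel identity}\label{sec:kernel}

A map $H$ from $\mathrm B_m$ to $\mathrm{Hom}(\mathbb C^\alpha,L)$, with $L$ a Hilbert space, is holomorphic if each $S\mapsto H(S)q$ is a holomorphic $L$-valued function; as usual, this holds if and only if each scalar function $S\mapsto\langle H(S)q,\xi\rangle$, $\xi\in L$, is holomorphic. Moving terms, we can write \eqref{eq:kernel} as an equality of inner products: for all $S,W\in\mathrm B_m$ and $q,q'\in\mathbb C^\alpha$,
\begin{equation}\label{eq:gram}
\Bigl\langle\binom{q}{(S\otimes1)H(S)q},\binom{q'}{(W\otimes1)H(W)q'}\Bigr\rangle=\Bigl\langle\binom{F(S)q}{H(S)q},\binom{F(W)q'}{H(W)q'}\Bigr\rangle .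
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:kernel}]
(i)$\Rightarrow$(ii). Let $F=\Theta[g;\cdot]$, $K=\mathbb C^j$, and $H(S)=(1-d(S\otimes1))^{-1}c$, the map from input to state. By \eqref{eq:relation}, $g$ maps the vectors on the left of \eqref{eq:gram} to the corresponding vectors on the right, and $g$ preserves inner products.

(ii)$\Rightarrow$(i). Identity \eqref{eq:gram} says that the vectors on its left are mapped to those on its right by an isometry, and we want this isometry to be the restriction of the matrix $g$. The difficulty is that $K$ may be infinite-dimensional, while $g$ must be a finite matrix. We first show that rationality and the boundary condition force $H$ to take values in a finite-dimensional subspace.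

\emph{Step 1: $H$ is rational.} Write $F=Q/\chi$ with a scalar polynomial $\chi\ne0$ and a matrix polynomial $Q$, both of degree at most $N$; then $\chi F=Q$ on $\mathrm B_m$. At points of $\mathrm U(m)$ with $\chi\ne0$ the function $F$ is defined and unitary. These points are dense by Lemma~\ref{lem:unique}(a), so by continuity
\begin{equation}\label{eq:QQ}
Q^*Q=|\chi|^2\,1_\alpha\qquad\text{on }\mathrm U(m).
\end{equation}
Put $h=\chi H$ and let $h_n,\chi_n,Q_n$ be the homogeneous parts of $h,\chi,Q$. Fix $U\in\mathrm U(m)$ and $q\in\mathbb C^\alpha$. On the disk $\{\lambda U:|\lambda|<1\}$ the matrix $1-S^*S$ is the scalar $1-|\lambda|^2$, so \eqref{eq:kernel} with $S=W=\lambda U$, multiplied by $|\chi(\lambda U)|^2$, becomes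
\[
|\chi(\lambda U)|^2\|q\|^2-\|Q(\lambda U)q\|^2=(1-|\lambda|^2)\,\|h(\lambda U)q\|^2 .
\]
Average over the circle $|\lambda|=\sqrt t$, $0\le t<1$. By \eqref{eq:parseval},
\[
\psi(t):=\sum_{n\le N}t^n\bigl(|\chi_n(U)|^2\|q\|^2-\|Q_n(U)q\|^2\bigr)=(1-t)\sum_{n\ge0}t^n\|h_n(U)q\|^2 .
\]
The number $\psi(1)$ is the average of $|\chi(\lambda U)|^2\|q\|^2-\|Q(\lambda U)q\|^2$ over $|\lambda|=1$, which is $0$ by \eqref{eq:QQ}. So $\psi(t)/(1-t)$ is a polynomial of degree at most $N-1$ (it is zero if $N=0$), and comparing coefficients gives $h_n(U)q=0$ for $n\ge N$. Thus for $n\ge N$ each scalar polynomial $\langle h_n(S)q,\xi\rangle$ vanishes on $\mathrm U(m)$, and $h_n=0$ by Lemma~\ref{lem:unique}(a). Hence $h$ is a polynomial.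

\emph{Step 2: a finite-dimensional state space.} Write $h(S)q=\sum_\mu e_\mu\otimes h^\mu(S)q$. The polynomials $h^1,\dots,h^m$ have finitely many coefficients, each a linear map $\mathbb C^\alpha\to K$. Let $K_0\subseteq K$ be the span of their ranges and $j=\dim K_0<\infty$. Then $H(S)q=h(S)q/\chi(S)\in\mathbb C^m\otimes K_0$ whenever $\chi(S)\ne0$, and for all $S\in\mathrm B_m$ by continuity. The operators $S\otimes1$ preserve $\mathbb C^m\otimes K_0$. So all vectors in \eqref{eq:gram} lie in $\mathbb C^\alpha\oplus(\mathbb C^m\otimes K_0)$, which we identify with $\mathbb C^{\alpha+mj}$ by choosing an orthonormal basis of $K_0$.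

\emph{Step 3: the unitary matrix.} By \eqref{eq:gram}, a linear combination of vectors $\binom{q}{(S\otimes1)H(S)q}$ has the same norm as the corresponding combination of vectors $\binom{F(S)q}{H(S)q}$. So the assignment of the second to the first is a well-defined linear isometry between the two spans. The spans have equal dimension, hence so do their orthogonal complements in $\mathbb C^{\alpha+mj}$, and the isometry extends to a unitary $g=\begin{pmatrix}a&b\\c&d\end{pmatrix}\in\mathrm U(\alpha+mj)$. By construction, $p=F(S)q$ and $x=H(S)q$ satisfy \eqref{eq:relation}, and therefore $F(S)=\Theta[g;S]$.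
\end{proof}

\begin{remark}\label{rem:constant}
The boundary condition enters only through $\psi(1)=0$, and it cannot be dropped. For $m=\alpha=1$ the constant $F=r$, $0\le r<1$, satisfies \eqref{eq:kernel} with $K=\ell^2$ and $H(s)=\sqrt{1-r^2}\,(1,s,s^2,\dots)$, but it is not inner and hence not characteristic.
\end{remark}

\begin{remark}\label{rem:product}
The set $\mathrm{Char}(m,\alpha)$ is closed under products. Let $F,F'$ be characteristic, with data $(K,H)$ and $(K',H')$ as in \eqref{eq:kernel}. The product $FF'$ is inner by Lemma~\ref{lem:unique}(b), and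
\[
1-(FF')(W)^*(FF')(S)=\bigl(1-F'(W)^*F'(S)\bigr)+F'(W)^*\bigl(1-F(W)^*F(S)\bigr)F'(S),
\]
so $FF'$ satisfies \eqref{eq:kernel} with the space $K'\oplus K$ and the map $q\mapsto H'(S)q\oplus H(S)F'(S)q$.
\end{remark}

\begin{remark}\label{rem:agler}
By the realization theorem for Schur--Agler classes \cite{AT,BB}, condition (ii) says that $F$ satisfies von Neumann's inequality on all commuting tuples $(T_{\mu\nu})$ of Hilbert space operators with $\|(T_{\mu\nu})\|<1$. So $\mathrm{Char}(m,\alpha)$ consists exactly of the rational inner functions in the Schur--Agler class of $\mathrm B_m$. We do not use this fact.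
\end{remark}

\section{The disk}\label{sec:disk}

For $m=1$ the factor $1-W^*S$ in \eqref{eq:kernel} is the scalar $1-\bar ws$, and the identity asks for a factorization $H(w)^*H(s)$ of $(1-F(w)^*F(s))/(1-\bar ws)$. The Hardy space supplies it for every contractive function.

\begin{proof}[Proof of Theorem~\ref{thm:main} for $m=1$]
By Lemma~\ref{lem:inclusion} and Theorem~\ref{thm:kernel} it suffices to verify (ii) for $F\in\mathrm{Inn}(1,\alpha)$. Let $K$ be the Hardy space of functions $f(u)=\sum_nf_nu^n$ on the disk with $f_n\in\mathbb C^\alpha$ and $\|f\|^2=\sum_n\|f_n\|^2<\infty$. By \eqref{eq:parseval}, $\|f\|^2$ is the supremum over $t<1$ of the averages of $\|f(u)\|^2$ over the circles $|u|=\sqrt t$. The function $F^\sharp(u)=F(\bar u)^*$ is holomorphic with $\|F^\sharp(u)\|\le1$, so the operator $M$ of multiplication by $F^\sharp$ is a contraction of $K$, and $1-MM^*\ge0$.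

For $|s|<1$ let $k_s(u)=(1-su)^{-1}=\sum_ns^nu^n$. Then $\langle f,k_sq\rangle=\sum_n\bar s^{\,n}\langle f_n,q\rangle=\langle f(\bar s),q\rangle$ for $f\in K$, $q\in\mathbb C^\alpha$. This gives $\langle k_sq,k_wq'\rangle=\langle q,q'\rangle/(1-\bar ws)$, and also
\[
\langle f,M^*k_sq\rangle=\langle F(s)^*f(\bar s),q\rangle=\langle f(\bar s),F(s)q\rangle=\langle f,k_sF(s)q\rangle,
\]
that is, $M^*k_sq=k_sF(s)q$. Put $H(s)q=(1-MM^*)^{1/2}k_sq$. This is a power series in $s$ with bounded coefficients, so $H$ is holomorphic, and
\[
\langle H(s)q,H(w)q'\rangle=\langle k_sq,k_wq'\rangle-\langle M^*k_sq,M^*k_wq'\rangle=\frac{\langle q,q'\rangle-\langle F(s)q,F(w)q'\rangle}{1-\bar ws},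
\]
which is \eqref{eq:kernel} for $m=1$.
\end{proof}

\section{The size of the set of characteristic functions}\label{sec:size}

Theorem~\ref{thm:size} is the combination of Propositions~\ref{prop:closed}, \ref{prop:dense} and~\ref{prop:interior} below.

\subsection{Limits of characteristic functions}

The sizes of the colligations that define a convergent sequence of characteristic functions may tend to infinity, so we cannot pass to a limit in the matrices $g$. We pass to the limit in \eqref{eq:kernel} instead, replacing the maps $H$, whose target spaces vary, by their Gram kernels, which are $\alpha\times\alpha$ matrices.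

A function $\Gamma$ on $X\times X$, with $X$ a set and with values in the $\alpha\times\alpha$ matrices, is \emph{positive definite} if $\sum_{i,l}\langle\Gamma(x_i,x_l)q_l,q_i\rangle\ge0$ for all finite families $x_i\in X$, $q_i\in\mathbb C^\alpha$. Kernels of the form $V(x)^*V(y)$ are positive definite. Conversely, by Kolmogorov's factorization, every positive definite kernel is $\Gamma(x,y)=V(x)^*V(y)$ with linear maps $V(x):\mathbb C^\alpha\to K$ whose ranges span a dense subspace of a Hilbert space $K$: one takes the finitely supported functions $X\to\mathbb C^\alpha$ with the form defined by $\Gamma$, divides by the null vectors, and completes.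

\begin{proposition}\label{prop:closed}
$\mathrm{Char}(m,\alpha)$ is relatively closed in $\mathrm{Inn}(m,\alpha)$.
\end{proposition}

\begin{proof}
Let $F_n\in\mathrm{Char}(m,\alpha)$ converge locally uniformly to $F\in\mathrm{Inn}(m,\alpha)$. Take $K_n,H_n$ as in \eqref{eq:kernel} for $F_n$, write $H_n(S)q=\sum_\mu e_\mu\otimes H_n^\mu(S)q$, and put $\Gamma_n^{\mu\nu}(W,S)=H_n^\mu(W)^*H_n^\nu(S)$. In components \eqref{eq:kernel} reads
\begin{equation}\label{eq:components}
1-F_n(W)^*F_n(S)=\sum_{\mu,\nu}(1-W^*S)_{\mu\nu}\,\Gamma_n^{\mu\nu}(W,S).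
\end{equation}
Setting $W=S$ in \eqref{eq:kernel} gives $(1-\|S\|^2)\|H_n(S)q\|^2\le\|q\|^2-\|F_n(S)q\|^2\le\|q\|^2$, so
\[
\|\Gamma_n^{\mu\nu}(W,S)\|\le(1-\|W\|^2)^{-1/2}(1-\|S\|^2)^{-1/2}.
\]
The functions $(W,S)\mapsto\Gamma_n^{\mu\nu}(W^*,S)$ are holomorphic on $\mathrm B_m\times\mathrm B_m$ and locally uniformly bounded. By Montel's theorem, along a subsequence $\Gamma_n^{\mu\nu}\to\Gamma^{\mu\nu}$ locally uniformly for all $\mu,\nu$. The limit is holomorphic in $S$, satisfies \eqref{eq:components} with $F$ in place of $F_n$, and is a positive definite kernel $((W,\mu),(S,\nu))\mapsto\Gamma^{\mu\nu}(W,S)$ on $X=\mathrm B_m\times\{1,\dots,m\}$, since the defining inequalities survive pointwise limits.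

Factor $\Gamma^{\mu\nu}(W,S)=H^\mu(W)^*H^\nu(S)$. The maps $H^\nu$ are locally bounded, because $\|H^\nu(S)\|^2=\|\Gamma^{\nu\nu}(S,S)\|$. The function $S\mapsto\langle H^\nu(S)q,\xi\rangle$ is holomorphic for $\xi=H^\mu(W)q'$, where it equals $\langle\Gamma^{\mu\nu}(W,S)q,q'\rangle$, hence for $\xi$ in a dense subspace of $K$, and hence for all $\xi\in K$ as a locally uniform limit. So $H(S)q=\sum_\nu e_\nu\otimes H^\nu(S)q$ is holomorphic and satisfies \eqref{eq:kernel} for $F$. Since $F$ is inner, Theorem~\ref{thm:kernel} gives $F\in\mathrm{Char}(m,\alpha)$.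
\end{proof}

\subsection{Approximation by inner functions}

In Section~\ref{sec:two} we made a scalar function $u$ inner by forming $(\zeta+u)/(1+\bar u\zeta)$ with $\zeta$ a power of $\det S$, and high powers of $\det S$ are small inside the ball. This suggests an approximation scheme, but the formula does not extend to matrices directly. For $\|u\|<1$ and a scalar $\zeta$ with $|\zeta|=1$,
\[
(\zeta+u)^*(\zeta+u)-(1+\zeta u^*)^*(1+\zeta u^*)=u^*u-uu^*,
\]
so $(\zeta+u)(1+\zeta u^*)^{-1}$ is unitary only if $u$ is normal. We therefore pass by the Cayley transform to functions with nonnegative real part, for which the boundary condition becomes the linear condition $\operatorname{Re}G=0$.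

\begin{lemma}\label{lem:cayley}
Let $G,G',f$ be $\alpha\times\alpha$ matrices.
\begin{enumerate}
\item[(a)] If $\operatorname{Re}G\ge0$, then $G+1$ is invertible and $\kappa(G)=(G-1)(G+1)^{-1}$ is a contraction; it is unitary if $\operatorname{Re}G=0$.
\item[(b)] If $\operatorname{Re}G,\operatorname{Re}G'\ge0$, then $\|\kappa(G)-\kappa(G')\|\le2\|G-G'\|$.
\item[(c)] If $\|f\|\le\rho<1$ and $R=(1+f)(1-f)^{-1}$, then $\operatorname{Re}R\ge\frac{1-\rho}{1+\rho}$, $\|R\|\le\frac{1+\rho}{1-\rho}$, and $\kappa(R)=f$.
\end{enumerate}
\end{lemma}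

\begin{proof}
(a) From $\operatorname{Re}\langle(G+1)\xi,\xi\rangle\ge\|\xi\|^2$ we get $\|(G+1)\xi\|\ge\|\xi\|$, so $\|(G+1)^{-1}\|\le1$. The rest follows from $\|(G+1)\xi\|^2-\|(G-1)\xi\|^2=4\langle(\operatorname{Re}G)\xi,\xi\rangle$.

(b) Since $\kappa(G)=1-2(G+1)^{-1}$, we have $\kappa(G)-\kappa(G')=2(G+1)^{-1}(G-G')(G'+1)^{-1}$.

(c) We compute
\[
2\operatorname{Re}R=(1-f^*)^{-1}\bigl[(1-f^*)(1+f)+(1+f^*)(1-f)\bigr](1-f)^{-1}=2(1-f^*)^{-1}(1-f^*f)(1-f)^{-1}.
\]
With $\eta=(1-f)^{-1}\xi$ this gives $\langle(\operatorname{Re}R)\xi,\xi\rangle\ge(1-\rho^2)\|\eta\|^2\ge\frac{1-\rho^2}{(1+\rho)^2}\|\xi\|^2$, because $\|\xi\|\le(1+\rho)\|\eta\|$. The norm bound follows from $\|(1-f)^{-1}\|\le(1-\rho)^{-1}$. Finally $R+1=2(1-f)^{-1}$, so $\kappa(R)=1-(1-f)=f$.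
\end{proof}

\begin{proposition}\label{prop:dense}
$\mathrm{Inn}(m,\alpha)$ is dense in $\mathcal S(m,\alpha)$.
\end{proposition}

\begin{proof}
\emph{Reduction to polynomials with positive real part.} Let $F\in\mathcal S(m,\alpha)$. Since $\rho F(\rho S)\to F(S)$ locally uniformly as $\rho\uparrow1$, it suffices to approximate $f(S)=\rho F(\rho S)$ for fixed $\rho<1$. This $f$ is holomorphic on the ball $\|S\|<1/\rho$ with $\|f\|\le\rho$. Put $R=(1+f)(1-f)^{-1}$; Lemma~\ref{lem:cayley}(c) applies at each point of that ball. Cauchy's estimate for $\lambda\mapsto R(\lambda S)$ on the disk $|\lambda|<1/\rho$ bounds the homogeneous parts by $\|R_n(S)\|\le\frac{1+\rho}{1-\rho}\rho^n$ for $S\in\overline{\mathrm B}_m$. So the partial sums of $\sum_nR_n$ converge to $R$ uniformly on $\overline{\mathrm B}_m$, and from some index on they have positive real part there. By Lemma~\ref{lem:cayley}(b) their transforms converge uniformly to $\kappa(R)=f$. It therefore suffices to approximate $\kappa(P)$ for a matrix polynomial $P$, of degree $k$ say, with $\operatorname{Re}P\ge0$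 on $\overline{\mathrm B}_m$.

\emph{The reflected polynomial.} The entries of $P(S)^*$ are polynomials of degree at most $k$ in the $\overline{s_{\mu\nu}}$. Replace each $\overline{s_{\mu\nu}}$ by $C_{\mu\nu}/\det S$ and call the resulting rational function $P^\sim$; equivalently, $P^\sim(S)=P((S^*)^{-1})^*$. Then $(\det S)^kP^\sim$ is a polynomial, and $P^\sim=P^*$ on $\mathrm U(m)$ by \eqref{eq:cofactor}.

\emph{The approximants.} For $N\ge\max(k,1)$ and $0<t\le1$ put
\[
\theta=(\det S)^N,\qquad G_{N,t}=\frac{P+t\theta P^\sim}{1-t\theta},\qquad G_N=G_{N,1}.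
\]
The numerator is a polynomial. We have $|\theta|\le\|S\|^{mN}$, so $G_N$ is holomorphic on $\mathrm B_m$, and $G_{N,t}$ is holomorphic near $\overline{\mathrm B}_m$ for $t<1$. The parameter $t$ is there because $G_N$ itself has poles on $\mathrm U(m)$, so that Lemma~\ref{lem:max} does not apply to it. At a point of $\mathrm U(m)$ with $t\theta\ne1$ write $P=A+iA'$ with $A,A'$ Hermitian and $A=\operatorname{Re}P\ge0$. Then $P^\sim=A-iA'$ and $|\theta|=1$, so
\begin{equation}\label{eq:realpart}
G_{N,t}=\frac{1+t\theta}{1-t\theta}\,A+iA',\qquad\operatorname{Re}G_{N,t}=\frac{1-t^2}{|1-t\theta|^2}\,A .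
\end{equation}
For $t<1$ this is nonnegative on $\mathrm U(m)$, so $\operatorname{Re}G_{N,t}\ge0$ on $\mathrm B_m$ by Lemma~\ref{lem:max}(b). Letting $t\to1$ at each point of $\mathrm B_m$ gives $\operatorname{Re}G_N\ge0$ there. By Lemma~\ref{lem:cayley}(a), $F_N=\kappa(G_N)$ is a rational function in $\mathcal S(m,\alpha)$. For $t=1$, \eqref{eq:realpart} gives $\operatorname{Re}G_N=0$ at the points of $\mathrm U(m)$ with $\theta\ne1$; there $G_N$ is defined and $G_N+1$ is invertible, so $F_N$ is defined and unitary. Lemma~\ref{lem:unique}(b) with $\chi=1-\theta$ shows that $F_N\in\mathrm{Inn}(m,\alpha)$.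

\emph{Convergence.} As $N\to\infty$, both $\theta$ and $\theta P^\sim=(\det S)^{N-k}\cdot(\det S)^kP^\sim$ tend to $0$ locally uniformly on $\mathrm B_m$. Hence $G_N\to P$, and $F_N\to\kappa(P)$ by Lemma~\ref{lem:cayley}(b).
\end{proof}

\subsection{Perturbing a characteristic function}

Since $D$ is unbounded on $\mathcal S(m,\alpha)$ for $m\ge2$, a perturbation that is small in the supremum norm can push $D$ above $1$. The perturbed function need not be inner, so we approximate it by inner functions and check that the inequality $D>1$ survives.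

\begin{proposition}\label{prop:interior}
For $m\ge2$ the set $\mathrm{Char}(m,\alpha)$ has empty interior in $\mathrm{Inn}(m,\alpha)$.
\end{proposition}

\begin{proof}
We use two properties of $D$. First, $\sqrt D$ is a weighted $\ell^2$ seminorm of Taylor coefficients with values in $[0,\infty]$, so it is homogeneous and satisfies the triangle inequality. Second, $D$ is lower semicontinuous: by Cauchy's formula each coefficient $F_k$ depends continuously on $F$, and $D$ is the supremum of the finite partial sums of \eqref{eq:D}.

Let $F\in\mathrm{Char}(m,\alpha)$ and $0<\varepsilon<1$. By \eqref{eq:growth} there is an $n$ with $\sqrt{D(\varphi_n1_\alpha)}>2/\varepsilon$. The convex combination $f_\varepsilon=(1-\varepsilon)F+\varepsilon\varphi_n1_\alpha$ lies in $\mathcal S(m,\alpha)$, and $\|f_\varepsilon-F\|\le2\varepsilon$ on $\mathrm B_m$. By the triangle inequality and Lemma~\ref{lem:D},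
\[
\sqrt{D(f_\varepsilon)}\ge\varepsilon\sqrt{D(\varphi_n1_\alpha)}-(1-\varepsilon)\sqrt{D(F)}>2-1=1 .
\]
By Proposition~\ref{prop:dense} there are $F_N\in\mathrm{Inn}(m,\alpha)$ with $F_N\to f_\varepsilon$. By lower semicontinuity $D(F_N)>1$ for large $N$, so $F_N\notin\mathrm{Char}(m,\alpha)$ by Lemma~\ref{lem:D}. On any given compact subset of $\mathrm B_m$ we have $\|F_N-F\|<3\varepsilon$ for large $N$. Since $\varepsilon$ is arbitrary, every neighborhood of $F$ meets $\mathrm{Inn}(m,\alpha)\setminus\mathrm{Char}(m,\alpha)$.
\end{proof}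

\begin{thebibliography}{9}

\bibitem{AT}
C.-G. Ambrozie and D. Timotin, \emph{A von Neumann type inequality for certain domains in $\mathbb C^n$}, Proc. AMS 131 (2003).

\bibitem{BB}
J. A. Ball and V. Bolotnikov, J. Funct. Anal. 213 (2004).

\bibitem{Neretin}
Yury A. Neretin, \emph{Inner functions of matrix argument and conjugacy classes in unitary groups}, arXiv:2109.09168 (2021).

\end{thebibliography}
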